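\title{Leafless graphs have vertex and edge metric dimension at most $2c-1$}

\begin{abstract}
Let $G$ be a finite connected graph of minimum degree at least two that is not a cycle, and let $c(G)=|E(G)|-|V(G)|+1$ be its cyclomatic number. We prove that some set of at most $2c(G)-1$ vertices distinguishes, by distances, every two vertices and also every two edges of $G$. Hence the vertex and the edge metric dimension of $G$ are at most $2c(G)-1$, as conjectured by Sedlar and \v{S}krekovski, and the bound is attained for every $c\ge 2$. The landmarks are the root of a breadth-first search tree and the ends of the edges outside the tree, from which two are removed. The same method gives sharp bounds for graphs with leaves and for the mixed metric dimension.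
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite, simple and connected. For vertices $u,v$ of a graph $G$, let $d(u,v)$ be the length of a shortest $u$--$v$ path, and for a vertex $u$ and an edge $e=vw$ let $d(u,e)=\min\{d(u,v),d(u,w)\}$. A vertex $s$ \emph{resolves} two elements $x,x'$ of $V(G)\cup E(G)$ if $d(s,x)\ne d(s,x')$, and a set $S\subseteq V(G)$ resolves them if some $s\in S$ does. For $X\subseteq V(G)\cup E(G)$, the set $S$ is a \emph{metric generator} of $X$, or \emph{generates} $X$, if it resolves every two distinct elements of $X$. We think of the elements of $S$ as landmarks: each element of $X$ receives the vector of its distances to the landmarks, and $S$ is a generator when these vectors are pairwise different. The smallest size of a generator of $V(G)$, of $E(G)$, and of $V(G)\cup E(G)$ is, respectively, the \emph{vertex metric dimension} $\dim(G)$, the \emph{edge metric dimension} $\operatorname{edim}(G)$, and the \emph{mixed metric dimension} $\operatorname{mdim}(G)$; a generator of $V(G)\cup E(G)$ is a \emph{mixed generator}. The \emph{cyclomatic number} is $c(G)=|E(G)|-|V(G)|+1$. A spanning tree has $|V(G)|-1$ edges, so $c(G)$ counts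 the edges outside any spanning tree.

How many landmarks does a graph need? On a path, one end vertex generates the vertices and the edges. Two features force more landmarks. The first is cycles. On a cycle, a single landmark $s$ sees its two neighbors at distance $1$ and its two edges at distance $0$, so $\dim$ and $\operatorname{edim}$ are at least $2=2c$. The second is leaves, that is, vertices of degree $1$. If two leaves $p,p'$ with the same neighbor $a$ are not landmarks, then every landmark $s$ has $d(s,p)=d(s,p')=d(s,a)+1$ and $d(s,ap)=d(s,ap')=d(s,a)$; so a star with $k$ leaves needs at least $k-1$ landmarks although $c=0$. One therefore expects a bound with two landmarks per independent cycle and a correction for the leaves. Bounds of the form $L(G)+2c(G)$ for $\dim(G)$ and $\operatorname{edim}(G)$, where $L(G)$ depends on the leaves and vanishes when there are none, are known for cacti (graphs in which no edge lies on two cycles) and conjectured for general graphs. For leafless cacti other than cycles the value $2c(G)$ is never attained, so that $2c(G)-1$ is an upper bound for them. The problem, posed by Sedlar and \v{S}krekovski \cite{SS}, is whether this persists for all leafless graphs: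

\begin{quote}
\emph{Conjecture.} If $G$ is a connected graph with minimum degree $\delta(G)\ge 2$ that is not a cycle, then $\dim(G)\le 2c(G)-1$ and $\operatorname{edim}(G)\le 2c(G)-1$.
\end{quote}

We prove the conjecture, with one set of landmarks serving both purposes.

\begin{theorem}\label{thm:main}
Let $G$ be a connected graph with $\delta(G)\ge 2$ that is not a cycle. Then there is a set $S\subseteq V(G)$ with $|S|\le 2c(G)-1$ that is a metric generator of $V(G)$ and of $E(G)$. Hence $\dim(G)\le 2c(G)-1$ and $\operatorname{edim}(G)\le 2c(G)-1$. For every $c\ge 2$ both bounds are attained by a graph with cyclomatic number $c$.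
\end{theorem}

To treat graphs with leaves we fix the correction term. A \emph{thread} with \emph{base} $a$, where $\deg a\ge 3$, is a path $a=z_0,z_1,\dots,z_k$ with $k\ge 1$, $\deg z_1=\dots=\deg z_{k-1}=2$ and $\deg z_k=1$. The \emph{vertices of the thread} are $z_1,\dots,z_k$; the base is not counted among them. Let $t(a)$ be the number of threads with base $a$, let
\[
L(G)=\sum_{a:\ t(a)\ge 2}\bigl(t(a)-1\bigr),
\]
and let $\ell(G)$ be the number of leaves of $G$. For a star with $k\ge3$ leaves, $L=k-1$. The mixed dimension has to pay for every leaf: if $p$ is a leaf with neighbor $a$, then $d(s,ap)=d(s,a)$ for all $s\neq p$, so only $p$ resolves the vertex $a$ from the edge $ap$.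

\begin{theorem}\label{thm:leaves}
Let $G$ be a connected graph with $c(G)\ge 2$ or $L(G)\ge 1$. Then some set of at most $L(G)+2c(G)$ vertices is a metric generator of $V(G)$ and of $E(G)$. Hence $\dim(G)\le L(G)+2c(G)$ and $\operatorname{edim}(G)\le L(G)+2c(G)$.
\end{theorem}

\begin{theorem}\label{thm:mixed}
Let $G$ be a connected graph with at least two vertices that is not a cycle. Then $\operatorname{mdim}(G)\le \ell(G)+2c(G)$.
\end{theorem}

Section~\ref{sec:bouquet} contains the examples that make all three bounds sharp. Section~\ref{sec:bfs} shows that the root of a breadth-first search tree together with the ends of the $c(G)$ edges outside the tree generates a leafless graph; this costs up to $2c(G)+1$ landmarks. Section~\ref{sec:saving} removes two of them and proves Theorem~\ref{thm:main}. Sections~\ref{sec:threads} and~\ref{sec:leafproofs} prove Theorems~\ref{thm:leaves} and~\ref{thm:mixed} and show that, with $L$ as defined above, the hypothesis of Theorem~\ref{thm:leaves} is needed already for graphs with a single cycle.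

\section{Bouquets of four-cycles}\label{sec:bouquet}

For $c\ge 1$ and $k\ge 0$ let $B_{c,k}$ consist of $c$ four-cycles $a\,x_i\,z_i\,y_i$ ($1\le i\le c$) that share only the vertex $a$, together with $k$ leaves attached at $a$. It has $1+3c+k$ vertices and $4c+k$ edges, so its cyclomatic number is $c$. The sets $P_i=\{x_i,y_i,z_i\}$ are the \emph{petals}.

\begin{proposition}\label{prop:lower}
For $c\ge 1$ and $k\ge0$, both $\dim(B_{c,k})$ and $\operatorname{edim}(B_{c,k})$ are at least $2c+k-1$, and $\operatorname{mdim}(B_{c,k})\ge 2c+k$.
\end{proposition}

\begin{proof}
Let $S$ generate the vertices, or the edges, or both together. The vertices $x_i$ and $y_i$ have the same neighbors $a$ and $z_i$, so every $s\notin\{x_i,y_i\}$ has $d(s,x_i)=1+\min\{d(s,a),d(s,z_i)\}=d(s,y_i)$, and then also $d(s,ax_i)=d(s,ay_i)$. Hence $S$ contains $x_i$ or $y_i$ for each $i$.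

Call a neighbor $u$ of $a$ \emph{shadowed} if $d(s,u)=d(s,a)+1$ for all $s\in S$; then $d(s,au)=d(s,a)$ for all $s\in S$. If $u\neq u'$ are shadowed, then $S$ resolves neither $u,u'$ nor $au,au'$. If $u$ is shadowed, then $S$ does not resolve $a$ from $au$. So there is at most one shadowed vertex, and there is none if $S$ is a mixed generator.

A leaf outside $S$ is shadowed. If a petal contains only one landmark, say $S\cap P_i=\{x_i\}$, then $y_i$ is shadowed: $d(x_i,y_i)=2=d(x_i,a)+1$, and every path to $y_i$ from a vertex outside $P_i$ passes through $a$. Thus each leaf outside $S$ and each petal with one landmark produces its own shadowed vertex, and all other petals contain at least two landmarks. Therefore $|S|\geq 2c+k-\sigma$, where $\sigma$ is the number of shadowed vertices.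
\end{proof}

The proof shows where the value $2c-1$ comes from: every petal asks for two landmarks, and exactly one petal can be excused, because a single shadowed vertex has no other shadowed vertex to be confused with.

For $c\geq2$ the graph $B_{c,0}$ has minimum degree $2$ and is not a cycle, so Proposition~\ref{prop:lower} and the upper bound of Theorem~\ref{thm:main} give $\dim(B_{c,0})=\operatorname{edim}(B_{c,0})=2c-1$; this is the last assertion of Theorem~\ref{thm:main}. For $k\geq1$ we have $\deg a\ge3$, the threads are the $k$ edges from $a$ to the leaves, $L=k-1$ and $\ell=k$. So $2c+k-1=L+2c$, and Theorem~\ref{thm:leaves} is sharp for all pairs $(c,L)$ with $c\ge2$, $L\ge0$ or with $c\ge1$, $L\ge1$. Theorem~\ref{thm:mixed} is sharp on $B_{c,k}$ for $c\ge1$, $k\ge1$ and for $c\ge2$, $k=0$. In particular $\operatorname{mdim}(B_{c,0})=2c$ for $c\ge2$: the set in Theorem~\ref{thm:main} cannot in general also resolve vertices from edges.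

\section{Landmarks from a breadth-first search tree}\label{sec:bfs}

In this section $G$ is any connected graph. One landmark $r$ sorts the vertices and edges into levels by their distance from $r$. The remaining task is to separate objects on the same level, and the tool for this is a spanning tree that respects the levels.

\subsection*{Depth, trees and chords}
Fix a vertex $r$, the \emph{root}, and let $\rho(v)=d(r,v)$ be the \emph{depth} of $v$. By the triangle inequality,
\begin{equation}\label{eq:depth}
d(y,z)\ge|\rho(z)-\rho(y)|\qquad\text{for all vertices }y,z .
\end{equation}
So the ends of an edge differ in depth by at most $1$. An edge is \emph{horizontal} if its ends have equal depth. Otherwise it is \emph{vertical}, with \emph{tail} $u$ and \emph{head} $v$, where $\rho(v)=\rho(u)+1$; then $u$ is a \emph{parent} of $v$ and $v$ a \emph{child} of $u$. The distance from $r$ to an edge is the depth of the tail for a vertical edge and the common depth of the ends for a horizontal edge. Every vertex other than $r$ has a parent. A \emph{sink} is a vertex without children. A path is \emph{descending} if each step goes from a vertex to one of its children. A $y$--$z$ path is descending exactly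 when its length is $\rho(z)-\rho(y)$, and by \eqref{eq:depth} it is then a shortest path.

A \emph{breadth-first search tree}, or \emph{BFS tree}, rooted at $r$ is obtained by choosing for every $v\ne r$ one parent $\pi(v)$ and taking the edges $v\pi(v)$. These $|V(G)|-1$ edges connect every vertex to $r$, so they form a spanning tree $T$. Every choice of parents is allowed, and this freedom is used later. If $u=\pi(v)$, then $v$ is a \emph{$T$-child} of $u$; a \emph{$T$-leaf} is a vertex other than $r$ without $T$-children. Let $T_v$ be the set of vertices reached from $v$ by descending paths in $T$, including $v$. Then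
\begin{equation}\label{eq:subtree}
d(v,z)=\rho(z)-\rho(v)\quad\text{for }z\in T_v,\qquad\text{and}\qquad T_x\cap T_y=\emptyset\quad\text{if }x\neq y,\ \rho(x)=\rho(y),
\end{equation}
the latter because the path in $T$ from $z$ up to $r$ has only one vertex at each depth.

The $c(G)$ edges outside $T$ are the \emph{chords}. Every horizontal edge is a chord, and every chord lies on a cycle, which it forms with the path in $T$ between its ends. Let $W$ be the set of ends of chords, so $|W|\le 2c(G)$, and let $U\subseteq W$ be the set of tails of vertical chords. A $T$-leaf is incident with exactly one edge of $T$, so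
\begin{equation}\label{eq:leaf}
\text{every $T$-leaf is a leaf of $G$ or belongs to $W$.}
\end{equation}
Finally, given $S\subseteq V(G)$, a vertex $v$ is \emph{bare} if $T_v\cap S=\emptyset$. For $v\neq r$ a deepest vertex of $T_v$ is a $T$-leaf, so if $r\in S$, a bare vertex always has a $T$-leaf outside $S$ in $T_v$.

\begin{example}\label{ex:small}
Let $G$ be the triangle $r\,b\,x$ and the four-cycle $b\,u\,m\,w$, glued at $b$, rooted at $r$ (Figure~\ref{fig:small}). Here $c=2$. Only $m$ has two parents; choose $\pi(m)=u$. The chords are the horizontal edge $bx$ and the vertical edge $wm$, so $W=\{b,x,w,m\}$ and $U=\{w\}$. The set $W\cup\{r\}$ has $2c+1=5$ elements. Remove the sink $m$ and the vertex $b$ above it. The distances to the remaining landmarks $r,x,w$, in this order, are as follows.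
\[
\begin{array}{c|cccccc}
\text{vertex}& r&x&b&u&w&m\\\hline
&012&102&111&222&220&331
\end{array}
\]
\[
\begin{array}{c|ccccccc}
\text{edge}& rb&rx&bx&bu&bw&um&wm\\\hline
&011&002&101&111&110&221&220
\end{array}
\]
So $S=\{r,x,w\}$ generates the vertices and the edges with $2c-1$ landmarks. The mechanism is visible level by level. On level $1$, the landmark $w$ lies in $T_b$ and is closer to $b$ than to $x$; a landmark below $b$ does the work that $b$ would do. On level $2$, the vertex $u$ is bare but $w$ is not. The bare vertices $u,m$ lie on one descending path, so no two of them have the same depth. The tail $w$ of the vertical chord is not a vertex one may remove: for $\{r,x,m\}$ both $u$ and $w$ have the vector $221$, because the chord $wm$ lets $w$ reach $m$ as fast as $u$ does.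
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,
  pt/.style={circle,draw,inner sep=2pt},
  lm/.style={circle,draw,fill=black,inner sep=2pt}]
\node[lm,label=above:$r$] (r) at (0.8,0) {};
\node[pt,label=left:$b$] (b) at (0,-1) {};
\node[lm,label=right:$x$] (x) at (1.6,-1) {};
\node[pt,label=left:$u$] (u) at (-0.8,-2) {};
\node[lm,label=right:$w$] (w) at (0.8,-2) {};
\node[pt,label=below:$m$] (m) at (0,-3) {};
\draw[thick] (r)--(b) (r)--(x) (b)--(u) (b)--(w) (u)--(m);
\draw[thick,dashed] (b)--(x) (w)--(m);
\node at (-2.6,0) {depth $0$};
\node at (-2.6,-1) {depth $1$};
\node at (-2.6,-2) {depth $2$};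
\node at (-2.6,-3) {depth $3$};
\end{tikzpicture}
\caption{A graph with cyclomatic number $2$, drawn by distance from the root $r$. Solid edges form a breadth-first search tree and dashed edges are its chords. The three black vertices, which are the root and the ends of the chords other than $b$ and $m$, resolve every two vertices and every two edges.}\label{fig:small}
\end{figure}

\subsection*{What the root and the tails resolve}
Let $x,y$ have equal depth and let $s\in T_x$ be a landmark. By \eqref{eq:depth} and \eqref{eq:subtree}, $y$ is at least as far from $s$ as $x$ is, and a tie means that $y$ has a descending path to $s$. This path must leave $T_y$ through a vertical chord. If the tail of that chord is a landmark, it is a better candidate than $s$, being higher.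

\begin{lemma}\label{lem:sep}
Let $U\subseteq S$, and let $x\ne y$ be vertices of equal depth that are not both bare. Then some $s\in S\cap(T_x\cup T_y)$ resolves $x$ and $y$.
\end{lemma}

\begin{proof}
Suppose not, and let $s$ be a vertex of minimum depth in the nonempty set $S\cap(T_x\cup T_y)$, say $s\in T_x$. Then $d(y,s)=d(x,s)=\rho(s)-\rho(y)$, so a shortest $y$--$s$ path is descending. Since $s\notin T_y$ by \eqref{eq:subtree}, this path contains a chord. Let $z$ be the tail of the first chord on it. The part of the path from $y$ to $z$ descends in $T$, so $z\in T_y$. Also $z\in U\subseteq S$ and $\rho(z)<\rho(s)$, which contradicts the choice of $s$.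
\end{proof}

The next lemma lists, by type of pair, everything that can remain unresolved.

\begin{lemma}\label{lem:pairs}
Let $U\cup\{r\}\subseteq S$.
\begin{enumerate}
\item[(a)] Two distinct vertices not resolved by $S$ have equal depth and are both bare.
\item[(b)] Two distinct vertical edges not resolved by $S$ have distinct heads of equal depth, both bare.
\item[(c)] A vertical edge whose head is not bare is resolved by $S$ from every horizontal edge and from every vertex.
\item[(d)] An edge with both ends in $S$ is resolved by $S$ from every other edge and from every vertex.
\end{enumerate}
\end{lemma}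

\begin{proof}
(a) The depths agree because $r\in S$, and both vertices are bare by Lemma~\ref{lem:sep}.

(b) Let $e\neq f$ be unresolved, with heads $v$ and $w$. From $d(r,e)=d(r,f)$ we get $\rho(v)=\rho(w)$. Suppose $v=w$. Then the tails differ, and at most one of them is $\pi(v)$, so one of the two edges is a chord. Its tail lies in $U\subseteq S$ and is an end of that edge but not of the other, so it resolves $e,f$. Hence $v\ne w$. Suppose that $v,w$ are not both bare, take $s$ as in Lemma~\ref{lem:sep}, say $s\in T_v$, and put $n=\rho(s)-\rho(v)$. Then $d(s,e)\le d(s,v)=n$. By \eqref{eq:depth}, $d(s,w)\ge n$, and $d(s,w)\neq n$ since $s$ resolves $v,w$; and the tail of $f$, of depth $\rho(v)-1$, is at distance at least $n+1$ from $s$. So $d(s,f)\geq n+1>d(s,e)$, a contradiction.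

(c) Let $e$ have head $v$ and tail of depth $i$, let $s\in S\cap T_v$, and let $f$ be a horizontal edge or a vertex. If $d(r,f)\ne i$, then $r$ resolves $e,f$. Otherwise $f$ is a vertex of depth $i$ or has both ends of depth $i$, and $d(s,f)\ge\rho(s)-i>\rho(s)-i-1=d(s,v)\ge d(s,e)$.

(d) Let $e=xy$ with $x,y\in S$. If $f$ is not resolved from $e$, then $d(x,f)=d(y,f)=0$. No vertex $f$ equals both $x$ and $y$, and the only edge containing both is $e$.
\end{proof}

\begin{corollary}\label{cor:naive}
If $S$ contains $r$, the set $W$ and all leaves of $G$, then $S$ is a mixed generator. In particular, if $\delta(G)\geq2$, then $W\cup\{r\}$ is a mixed generator with at most $2c(G)+1$ elements.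
\end{corollary}

\begin{proof}
By \eqref{eq:leaf} every $T$-leaf is in $S$, so no vertex is bare, and every horizontal edge has both ends in $W\subseteq S$. Parts (a)--(d) of Lemma~\ref{lem:pairs} cover, in order, two vertices, two vertical edges, a vertical edge with any object of another type, and a horizontal edge with anything.
\end{proof}

\section{Removing two landmarks}\label{sec:saving}

We must get from $2c+1$ to $2c-1$. Lemma~\ref{lem:pairs} says what a removal may not do: it must keep $U\cup\{r\}$, it must not create two bare vertices on one level, and it must be checked against the horizontal edges that lose an end.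

\subsection*{The first landmark: a sink}
One $T$-leaf can be spared, because the vertices that become bare lie on a single path of $T$.

\begin{lemma}\label{lem:oneleaf}
Let $U\cup\{r\}\subseteq S$, let $m$ be a vertex, and suppose that every $T$-leaf other than $m$ is in $S$.
\begin{enumerate}
\item[(a)] $S$ resolves every two vertices and every two vertical edges.
\item[(b)] If $S$ does not resolve a horizontal edge $e$ from a vertical edge with head $v$, then $m\in T_v$ and $m$ is not an end of $e$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $v$ is bare, then $T_v$ contains a $T$-leaf outside $S$, so $m\in T_v$. By \eqref{eq:subtree}, two distinct vertices of equal depth are never both bare, and (a) follows from Lemma~\ref{lem:pairs}(a),(b). In (b), $v$ is bare by Lemma~\ref{lem:pairs}(c), so $m\in T_v$ and $\rho(m)\ge\rho(v)$. Since $r$ does not resolve the two edges, the ends of $e$ have depth $\rho(v)-1<\rho(m)$.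
\end{proof}

The spared $T$-leaf must not be in $U$. A $T$-leaf can be the tail of a chord, as $w$ is in Figure~\ref{fig:small}, but a sink cannot. If $\delta(G)\ge2$, then $r$ has a child, so a sink $m$ differs from $r$; it is a $T$-leaf for every $T$, it lies in $W$ by \eqref{eq:leaf}, and it is the tail of no edge. Thus
\begin{equation}\label{eq:sink}
\text{if }\delta(G)\ge 2\text{, every sink is a $T$-leaf in }W\setminus U .
\end{equation}
Sinks exist: take a vertex of maximum depth.

\begin{proposition}\label{prop:first}
Let $\delta(G)\ge2$, let $T$ be a BFS tree with root $r$, and let $m$ be a sink. Then $S=(W\setminus\{m\})\cup\{r\}$ generates $V(G)$ and $E(G)$, and $|S|\le|W|$.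
\end{proposition}

\begin{proof}
By \eqref{eq:sink}, $|S|\le|W|$ and $U\cup\{r\}\subseteq S$; by \eqref{eq:leaf}, every $T$-leaf other than $m$ is in $S$. So Lemma~\ref{lem:oneleaf} applies, and only pairs $e\neq f$ with $e$ horizontal remain. Suppose that such a pair is unresolved. By Lemma~\ref{lem:pairs}(d), $e$ has an end outside $S$, and this end is $m$ since the ends of $e$ are in $W$. So $e=xm$ with $x\in S$. By Lemma~\ref{lem:oneleaf}(b), $f$ is not vertical. So $f$ is horizontal, and for the same reason as for $e$ we have $f=x'm$, with $x'\ne x$. Then $d(x,e)=0<d(x,f)$, a contradiction.
\end{proof}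

This gives the bound $2c(G)$ for every leafless graph, and on cycles it is the true value $2$. If two chords share an end, then $|W|\le 2c(G)-1$ and we are done. The difficulty is the case in which the chords form a \emph{matching}, meaning that no two of them share an end.

\subsection*{The second landmark: a chord end with children}
Removing a second $T$-leaf can create two bare vertices on one level. If the graph of Figure~\ref{fig:small} is rooted at $b$ instead, with $\pi(m)=u$, then all four chord ends $r,x,w,m$ are $T$-leaves, and after removing $m$ and $x$ the landmarks $b,r,w$ give both edges $bx$ and $bu$ the vector $011$. We therefore look for a vertex $b\in W\setminus U$ that is not a $T$-leaf, and the root has to be chosen so that one exists. A vertex $b\neq r$ with two neighbors that are not its children is in $W$ for every $T$, since only one of these neighbors is $\pi(b)$. On a cycle this happens when $r$ is opposite to $b$. In a general graph the distances from $b$ may be shortened by paths outside the cycle, so we move the root around the cycle and argue by discrete continuity.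

\begin{lemma}\label{lem:root}
Let $K$ be a connected graph with $\delta(K)\ge2$ that is not a cycle. There are vertices $b\ne r$ with $\deg b\ge3$ such that, for the root $r$, at least two neighbors of $b$ are not children of $b$.
\end{lemma}

\begin{proof}
Since $\delta(K)\ge 2$, the graph $K$ is not a tree and contains a cycle $C$. If all vertices of $C$ had degree $2$, then $C$ would be a component and $K=C$. So some vertex $b$ of $C$ has degree at least $3$. Let $n_1\neq n_2$ be the neighbors of $b$ on $C$, and let $Q=C-b$, a path from $n_1$ to $n_2$ avoiding $b$.

Suppose that for every root $r$ on $Q$ at most one neighbor of $b$ is not a child. As $b$ has a parent, there is then a unique neighbor $g(r)$ with $d(r,g(r))=d(r,b)-1$, and every other neighbor $n$ of $b$ has $d(r,n)=d(r,b)+1$. For $r=n_j$ the parent of $b$ is $n_j$ itself, so $g(n_1)=n_1\neq n_2=g(n_2)$. Hence there are consecutive vertices $r,r'$ of $Q$ with $g(r)\ne g(r')$. Since $r$ and $r'$ are adjacent,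
\[
d(r,b)+1=d(r,g(r'))\le d(r',g(r'))+1=d(r',b).
\]
Exchanging $r$ and $r'$ gives $d(r',b)+1\le d(r,b)$, and the two inequalities contradict each other.
\end{proof}

It remains to ensure that $b\notin U$ and that $b$ keeps its children in $T$. This is where we use that the matching property may be assumed for \emph{all} BFS trees with the given root. The next lemma has no hypothesis on degrees.

\begin{lemma}\label{lem:matching}
Let $G$ be connected with root $r$, and let $b\ne r$ have at least two neighbors that are not its children. Suppose that for every BFS tree rooted at $r$ the chords form a matching. Then: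
\begin{enumerate}
\item[(a)] exactly two neighbors of $b$ are not children of $b$;
\item[(b)] every child of $b$ has $b$ as its only parent;
\item[(c)] for every BFS tree $T$ rooted at $r$, the vertex $b$ is an end of exactly one chord, $b\in W\setminus U$, and every child of $b$ is a $T$-child of $b$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T$ be any BFS tree rooted at $r$. If $n$ is a neighbor of $b$ that is neither a child of $b$ nor $\pi(b)$, then $bn$ is a chord. There is at least one such $n$ by hypothesis and at most one by the matching property. This proves (a) and shows that $b$ is always an end of exactly one chord, whose other end is not a child of $b$. So no edge from $b$ to a child is a chord, which gives (c). If a child $v$ of $b$ had another parent, we could choose $T$ with $\pi(v)\ne b$, contrary to (c); this proves (b).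
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $c=c(G)$, take $b$ and $r$ from Lemma~\ref{lem:root} with $K=G$, and root $G$ at $r$. If for some BFS tree the chords do not form a matching, then $|W|\le 2c-1$ for that tree and Proposition~\ref{prop:first} gives the required set. So assume that the chords form a matching for every BFS tree rooted at $r$, and apply Lemma~\ref{lem:matching}.

Since $\deg b\ge3$ and only two neighbors of $b$ are not children, $b$ has a child. Walk down from $b$, always to a child, until a sink $m\neq b$ is reached. Choose $T$ to contain this descending path: for each of its vertices after $b$ let $\pi$ be the preceding vertex, and choose the other parents arbitrarily. Then $m\in T_b$. Put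
\[
S=(W\setminus\{b,m\})\cup\{r\}.
\]
Both $b$ and $m$ are in $W\setminus U$, by Lemma~\ref{lem:matching}(c) and \eqref{eq:sink}. So $|S|\le 2c-2+1=2c-1$ and $U\cup\{r\}\subseteq S$. Every $T$-leaf is in $W$ by \eqref{eq:leaf}, and $b$ is not a $T$-leaf, so every $T$-leaf other than $m$ is in $S$. By Lemma~\ref{lem:oneleaf}(a), only pairs of edges $e\neq f$ with $e$ horizontal remain.

If $f$ is horizontal, then $e$ and $f$ are disjoint chords. Their four ends are in $W$, so at least two of them are in $S$, and each of these is at distance $0$ from one edge and at positive distance from the other.

Let $f$ be vertical with head $v$, and suppose that $e,f$ are unresolved. By Lemma~\ref{lem:oneleaf}(b), $m\in T_v$ and $m$ is not an end of $e$. By Lemma~\ref{lem:pairs}(d), $e$ has an end outside $S$, which can only be $b$; so $e=xb$ with $x\in S$. From $d(x,f)=d(x,e)=0$ we see that $x$ is an end of $f$, and from $d(r,f)=d(r,e)=\rho(x)$ that it is the tail: $f=xv$. The only chord at $x$ is $xb$, so $xv$ is an edge of $T$ and $m\in T_v\subseteq T_x$. But $m\in T_b$, while $x\neq b$ have equal depth; this contradicts \eqref{eq:subtree}. It is for this last step that $m$ was placed below $b$.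

So $S$ generates $V(G)$ and $E(G)$. That the bounds are attained was shown in Section~\ref{sec:bouquet}.
\end{proof}

\begin{remark}
The condition $\delta(G)\ge2$ enters through \eqref{eq:leaf} and Lemma~\ref{lem:root}. A single leaf destroys the bound, since $B_{c,1}$ needs $2c$ landmarks by Proposition~\ref{prop:lower}. That $G$ is not a cycle is used only to get $\deg b\ge3$, and so a child of $b$. On a cycle, a vertex $b\neq r$ with two neighbors that are not children is itself a sink, so it is not available as a second vertex above $m$.
\end{remark}

\section{Threads and bare vertices}\label{sec:threads}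

In a graph with leaves, many $T$-leaves may lie outside $S$, and bare vertices may occur on the same level. We show that they occur only on threads without landmarks, where distances are read off from the base. Three facts about threads are needed.

\begin{enumerate}
\item[(T1)] \emph{If $G$ is not a path, every leaf ends exactly one thread, and distinct threads have no vertex in common.} Starting from a leaf, walk on as long as the current vertex has degree $2$. The walk is forced and cannot return to a vertex already visited, so it stops at a vertex of degree $1$, in which case $G$ is a path, or of degree at least $3$, the base. The vertices of a thread form a component of the graph obtained by deleting all vertices of degree at least $3$, and this component determines the thread.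
\item[(T2)] \emph{If $s$ is not a vertex of the thread $a,z_1,\dots,z_k$, then $d(s,z_j)=d(s,a)+j$ and $d(s,z_{j-1}z_j)=d(s,a)+j-1$ for $1\le j\le k$.} Indeed, $az_1$ is the only edge joining $z_1,\dots,z_k$ to the rest of $G$. For the same reason a path whose two ends are not vertices of the thread contains no vertex of the thread.
\item[(T3)] \emph{No vertex of a thread lies on a cycle; so no vertex of a thread is in $W$.} If $j\geq1$ were the largest index with $z_j$ on a given cycle, then $z_j$ would have at most the one neighbor $z_{j-1}$ on it.
\end{enumerate}

A \emph{leaf selection} is a set $\Lambda$ that consists, for each vertex $a$ with $t(a)\ge1$, of all but one of the leaves ending threads with base $a$. Thus $|\Lambda|=L(G)$.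

\begin{lemma}\label{lem:threads}
Let $G$ be connected and neither a path nor a cycle, and let $\Lambda$ be a leaf selection. Let the root $r$ either be a vertex of no thread or belong to $\Lambda$. Let $T$ be a BFS tree rooted at $r$, let
\[
U\cup\Lambda\cup\{r\}\subseteq S\subseteq W\cup\Lambda\cup\{r\},
\]
and suppose that no vertex of $W$ is bare. Then:
\begin{enumerate}
\item[(a)] every bare vertex is a vertex $z_i$ of a thread $a,z_1,\dots,z_k$ that has no vertex in $S$; moreover $\rho(z_j)=\rho(a)+j$ for all $j$, and $z_{i-1}$ is the only parent of $z_i$;
\item[(b)] $S$ resolves every two vertices and every two vertical edges.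
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v$ be bare. Every $w\in T_v$ is bare too, since $T_w\subseteq T_v$; so $w\neq r$ and $w\notin W$. All edges at $w$ are therefore edges of $T$, and $\deg w$ is one more than the number of $T$-children of $w$.

Suppose that some vertex of $T_v$ has two or more $T$-children, and let $a_0$ be a deepest such vertex. Then $\deg a_0\ge3$, and for each $T$-child $w$ of $a_0$ the set $T_w$ is a descending path whose vertices have degree $2$, except the last, which has degree $1$. So two threads with base $a_0$ have their leaves in $T_v$, and one of these leaves is in $\Lambda\subseteq S$. This contradicts that $v$ is bare. Hence $T_v$ is a descending path of vertices of degree at most $2$ that ends in a leaf of $G$, and this leaf is not in $S$. The walk in (T1) from this leaf passes through all of $T_v$, so $v=z_i$ for the thread $a,z_1,\dots,z_k$ that ends in it.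

No $z_j$ is in $S$. Indeed, $z_j\notin W$ by (T3). The set $\Lambda$ consists of leaves that lie in $S$, while the only leaf on the thread is $z_k\notin S$; so $z_j\notin\Lambda$. And $z_j=r$ would force $r\in\Lambda$. Now (T2) with $s=r$ gives the depths, and of the neighbors of $z_i$ only $z_{i-1}$ has smaller depth.

(b) Suppose that vertices $v\ne w$ are unresolved. By Lemma~\ref{lem:pairs}(a) they are bare and of equal depth. By (a), $v$ is the $i$th vertex of a thread with base $a$ and $w$ is the $j$th vertex of a thread with base $a'$, neither thread has a vertex in $S$, and
\begin{equation}\label{eq:bases}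
\rho(a)+i=\rho(a')+j,\qquad d(s,v)=d(s,a)+i,\qquad d(s,w)=d(s,a')+j\qquad(s\in S).
\end{equation}
If $a=a'$, the two threads coincide, because only one thread with base $a$ has its leaf outside $\Lambda$; then $i=j$ and $v=w$. So $a\ne a'$. By (a), bare vertices have degree at most $2$, so $a$ and $a'$ are not bare. If $\rho(a)=\rho(a')$, then $i=j$, and a landmark that resolves $a,a'$, which exists by Lemma~\ref{lem:sep}, resolves $v,w$ by \eqref{eq:bases}. Otherwise say $\rho(a)>\rho(a')$ and take $s\in S\cap T_a$. By \eqref{eq:bases}, \eqref{eq:depth} and \eqref{eq:subtree},
\[
d(s,w)-d(s,v)\ge\bigl(\rho(s)-\rho(a')+j\bigr)-\bigl(\rho(s)-\rho(a)+i\bigr)=2\bigl(\rho(a)-\rho(a')\bigr)>0 .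
\]
Both cases contradict the assumption.

Suppose that vertical edges $e\neq f$ are unresolved. By Lemma~\ref{lem:pairs}(b) their heads $v\ne w$ are bare. By (a), $e$ joins $v=z_i$ to its only parent $z_{i-1}$ on a thread without landmarks, so (T2) gives $d(s,e)=d(s,v)-1$ for all $s\in S$; in the same way $d(s,f)=d(s,w)-1$. A landmark that resolves $v,w$ therefore resolves $e,f$.
\end{proof}

\section{Graphs with leaves and the mixed dimension}\label{sec:leafproofs}

In Theorems~\ref{thm:leaves} and~\ref{thm:mixed} the budget covers $W$ and the leaves that are needed, but not the root. If the budget includes a leaf, we take it as the root at no cost. Otherwise one landmark has to be removed, and we remove the vertex $b$ of Section~\ref{sec:saving}. The danger is again a horizontal chord $xb$. It could be confused with the vertex $x$, or with the first edge of a thread with base $x$ and without landmarks, which is at the same distance as $x$ from every landmark. Both confusions are excluded by one landmark that is closer to $b$ than to $x$.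

\begin{proposition}\label{prop:dropb}
Let $G$ be connected with $c=c(G)\ge2$ and $L(G)=0$. There are a root $r$ that is a vertex of no thread, a BFS tree $T$ rooted at $r$, and a set $S$ with $|S|\le2c$ and $U\cup\{r\}\subseteq S\subseteq W\cup\{r\}$ such that
\begin{enumerate}
\item[(a)] no vertex of $W$ is bare;
\item[(b)] at most one horizontal edge has an end outside $S$, and such an edge has the form $xb$ with $x\in S$ and $d(s,b)<d(s,x)$ for some $s\in S$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{The core.} Let $K$ be obtained from $G$ by deleting the vertices of all threads. By (T2), every path of $G$ between vertices of $K$ lies in $K$, so $K$ is connected and distances in $K$ agree with those in $G$. A thread of length $k$ accounts for $k$ deleted vertices and $k$ deleted edges, so $c(K)=c\ge2$ and $K$ is not a cycle. A vertex $u$ of $K$ loses exactly $t(u)$ neighbors, and $t(u)\le1$ because $L(G)=0$. If $t(u)=1$, then $\deg_G u\ge3$; if $t(u)=0$, then $\deg_G u\ge2$, because by (T1) all leaves were deleted. So $\delta(K)\ge2$. Take $b,r$ from Lemma~\ref{lem:root} applied to $K$, and root $G$ at $r$. Depths in $K$ and in $G$ agree, so also in $G$ at least two neighbors of $b$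 are not children.

If for some BFS tree of $G$ rooted at $r$ the chords do not form a matching, take $S=W\cup\{r\}$. Then $|S|\le (2c-1)+1$, and (a) and (b) hold because $W\subseteq S$. From now on the chords form a matching for every BFS tree rooted at $r$, and Lemma~\ref{lem:matching} applies to $G$.

\emph{Step 1: for every $T$, the set $T_b$ contains a vertex of $W$ other than $b$.} Since $\deg_Kb\ge3$ and only two neighbors of $b$ are not children, $b$ has a child $b_1$ in $K$, and it is a $T$-child. Let $w$ be a deepest vertex of $T_{b_1}\cap V(K)$. It has no $T$-child in $K$ and at least two neighbors in $K$, so it has a neighbor that is neither $\pi(w)$ nor a $T$-child. Hence $w\in W$, and $w\in T_b\setminus\{b\}$.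

\emph{Step 2: the choice of $T$.} Of the two neighbors of $b$ that are not children, one at least is a parent, so at most one horizontal edge is incident with $b$. If there is none, let $T$ be arbitrary. Suppose there is one, $xb$. We choose $T$ so that some $s\in W\setminus\{b\}$ has $d(s,b)<d(s,x)$. For a vertex $v$ let $D(v)$ be the set of vertices reached from $v$ by descending paths in $G$, that is, $D(v)=\{z: d(v,z)=\rho(z)-\rho(v)\}$. Then $T_v\subseteq D(v)$ for every $T$. Since $\rho(x)=\rho(b)$, inequality \eqref{eq:depth} shows that every $s\in D(b)\setminus D(x)$ has $d(s,b)=\rho(s)-\rho(b)<d(s,x)$. So we need a vertex of $W\setminus\{b\}$ in $D(b)\setminus D(x)$.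

If $D(b)\cap D(x)=\emptyset$, let $T$ be arbitrary and take the vertex from Step~1. Otherwise the descendants of $b$ and $x$ merge, and we turn the first merging edge into a chord. Let $q\in D(b)\cap D(x)$ have minimum depth. The only vertex of depth $\rho(b)$ in $D(b)$ is $b$, and the only one in $D(x)$ is $x$, so $q\notin\{b,x\}$. The second-to-last vertices of descending paths from $b$ and from $x$ to $q$ are parents $\alpha\in D(b)$ and $\alpha'\in D(x)$ of $q$. By the minimality of $q$ we have $\alpha\notin D(x)$, so $\alpha\neq\alpha'$. Thus $q$ has two parents, and $\alpha\ne b$ by Lemma~\ref{lem:matching}(b). Choose $T$ with $\pi(q)=\alpha'$. Then $\alpha q$ is a chord, and $s=\alpha$ lies in $W\setminus\{b\}$ and in $D(b)\setminus D(x)$.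

\emph{The set.} Put $S=(W\setminus\{b\})\cup\{r\}$. By Lemma~\ref{lem:matching}(c), $b\in W\setminus U$, so $|S|\le 2c$ and $U\subseteq S$. Vertices of $W$ other than $b$ are in $S$, and $b$ is not bare by Step~1; this is (a). A horizontal edge with an end outside $S$ is incident with $b$, so (b) follows from Step~2.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:leaves}]
Under either hypothesis $G$ is neither a path nor a cycle: these have $c\le1$ and no vertex of degree at least $3$.

Let $L(G)\ge1$. Take a leaf selection $\Lambda$, a root $r\in\Lambda$, any BFS tree $T$, and $S=W\cup\Lambda$, so that $|S|\le L(G)+2c(G)$. Since $W\subseteq S$, Lemma~\ref{lem:threads}(b) resolves pairs of vertices and pairs of vertical edges, and Lemma~\ref{lem:pairs}(d) resolves every horizontal edge from every other edge.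

Let $L(G)=0$ and $c(G)\ge2$. Take $r,T,S$ from Proposition~\ref{prop:dropb}. The leaf selection is empty and Lemma~\ref{lem:threads} applies. By its part (b), by Lemma~\ref{lem:pairs}(d) and by Proposition~\ref{prop:dropb}(b), an unresolved pair can only consist of the exceptional horizontal edge $e=xb$ and a vertical edge $f$. Suppose that there is such a pair. From $d(x,f)=0$ and $d(r,f)=\rho(x)$ we get that $x$ is the tail of $f$, say $f=xv$, and $v$ is bare by Lemma~\ref{lem:pairs}(c). By Lemma~\ref{lem:threads}(a), $v=z_i$ on a thread without landmarks and $x=z_{i-1}$. As $x\in W$, it is not a vertex of a thread by (T3); so $i=1$ and $x$ is the base. By (T2), $d(s,f)=d(s,x)$ for all $s\in S$. For the landmark $s$ in Proposition~\ref{prop:dropb}(b) this gives $d(s,e)\le d(s,b)<d(s,x)=d(s,f)$, a contradiction.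
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mixed}]
If $G$ has a leaf, let the root be a leaf, let $T$ be any BFS tree, and let $S$ consist of $W$ and all leaves. Then $|S|\le\ell(G)+2c(G)$, and $S$ is a mixed generator by Corollary~\ref{cor:naive}.

Let $G$ have no leaf. Then $\delta(G)\ge2$ and $L(G)=0$. A connected graph with all degrees equal to $2$ is a cycle, so the degree sum $2|E(G)|$ exceeds $2|V(G)|$, and $c(G)\ge2$. Take $r,T,S$ from Proposition~\ref{prop:dropb}. By \eqref{eq:leaf} every $T$-leaf $w$ is in $W$; it is not bare and $T_w=\{w\}$, so $w\in S$. Hence no vertex is bare. By Lemma~\ref{lem:pairs}(a)--(c), an unresolved pair consists of a horizontal edge and a horizontal edge or a vertex; by Lemma~\ref{lem:pairs}(d) and Proposition~\ref{prop:dropb}(b), it consists of the exceptional edge $e=xb$ and a vertex $z$. Since $x\in S$ and $d(x,e)=0$, we have $z=x$. But the landmark $s$ in Proposition~\ref{prop:dropb}(b) has $d(s,e)\le d(s,b)<d(s,x)$, so it resolves $e$ and $x$.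
\end{proof}

\begin{remark}
Cycles must be excluded from Theorem~\ref{thm:mixed}. Let $S=\{s_1,s_2\}$ on a cycle, and let $u,u'$ be the neighbors of $s_1$. The landmark $s_1$ does not resolve the vertex $s_1$ from the edges $s_1u$ and $s_1u'$. If $s_2$ does, then $d(s_2,u)=d(s_2,u')=d(s_2,s_1)-1$, and $u,u'$ are unresolved. So $\operatorname{mdim}\geq3>\ell+2c$ on a cycle.
\end{remark}

In Proposition~\ref{prop:dropb} the hypothesis $c\ge2$ guarantees that the core $K$ is not a cycle. When $c=1$ and $L=0$ the bound of Theorem~\ref{thm:leaves} can fail, for either dimension.

\begin{example}\label{ex:corona}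
Let $H_n$ be the cycle $v_0v_1\cdots v_{n-1}$ with one leaf $p_i$ attached to each $v_i$. Then $t(v_i)=1$ for all $i$, so $L=0$, $c=1$ and $L+2c=2$. We claim that $\operatorname{edim}(H_5)\ge3$ and $\dim(H_6)\ge3$. Let $S$ be a set of at most two vertices, and choose indices $i,j$, possibly equal, with $S\subseteq\{v_i,p_i,v_j,p_j\}$. If a vertex or edge $o$ does not contain $p_i$, then $d(p_i,o)=d(v_i,o)+1$. So it suffices to find two objects that avoid $p_i,p_j$ and have the same distances to $v_i$ and the same distances to $v_j$. Up to rotation and reflection, $i=0$ and $0\le j\le n/2$, and the following pairs work.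
\[
\begin{array}{c|c|c|c}
\text{graph}&j&\text{unresolved pair}&\text{distances to }v_0,\ v_j\\\hline
H_5&0&v_1v_2,\ v_4v_3&1,\ 1\\
H_5&1&v_2v_3,\ v_2p_2&2,\ 1\\
H_5&2&v_3v_4,\ v_1p_1&1,\ 1\\\hline
H_6&0&v_1,\ v_5&1,\ 1\\
H_6&1&v_3,\ p_2&3,\ 2\\
H_6&2&v_4,\ p_1&2,\ 2\\
H_6&3&v_1,\ v_5&1,\ 2
\end{array}
\]
\end{example}

\begin{thebibliography}{1}

\bibitem{SS}
Jelena Sedlar and Riste \v{S}krekovski,
\emph{Metric dimensions vs.\ cyclomatic number of graphs with minimum degree at least two},
arXiv:2108.09573 (2021).

\end{thebibliography}
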